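\title{Finite cohesiveness does not imply cohesiveness\\ when $\Sigma^0_2$-bounding fails}

\begin{abstract}
The principle $\mathsf{fin}\text{-}\mathsf{COH}$ is the restriction of the cohesiveness principle $\mathsf{COH}$ to sequences of sets of finite, possibly nonstandard, length. We answer a question of Yokoyama by showing that $\mathsf{RCA}_0+\neg\mathsf{B}\Sigma^0_2+\mathsf{fin}\text{-}\mathsf{COH}$ does not imply $\mathsf{COH}$, even when weak K\"onig's lemma and all true first-order sentences are added. The model is built along a chain of set-theoretic universes in which longer and longer initial segments of the first-order part become countable: countability of $[0,l)$ allows us to solve instances of length $l$, and uncountability of a longer initial segment blocks every solution of a fixed instance of $\mathsf{COH}$. We also show that the implication does hold if $\neg\mathsf{B}\Sigma^0_2$ is strengthened to the existence of a $\Sigma^0_2$-definable injection of $\mathbb N$ into a bounded interval, and that cohesive sets for all lengths in a cut need not yield cohesive sets for longer lengths.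
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The principles}
We work in second-order arithmetic. A model is a pair $(M,\mathcal S)$, where the first-order part $M$ interprets $0,1,+,\cdot,<$ and $\mathcal S$ is a family of subsets of $M$ over which the set variables range. A formula is \emph{bounded} if all its quantifiers have the form $\forall x<t$ or $\exists x<t$ with $t$ a term. Formulas of the forms $\exists y\,\vartheta$, $\forall y\,\vartheta$ and $\exists u\forall v\,\vartheta$ with $\vartheta$ bounded are called $\Sigma^0_1$, $\Pi^0_1$ and $\Sigma^0_2$; number and set parameters are allowed. The theory $\mathsf{RCA}_0$ consists of the basic axioms for $0,1,+,\cdot,<$, induction for $\Sigma^0_1$ formulas, and comprehension for properties that are both $\Sigma^0_1$ and $\Pi^0_1$ ($\Delta^0_1$-comprehension). The theory $\mathsf{WKL}_0$ adds weak K\"onig's lemma $\mathsf{WKL}$: every infinite binary tree has an infinite path. The bounding scheme $\mathsf{B}\Sigma^0_n$ consists of the statements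
\[
\forall x<a\,\exists y\,\varphi(x,y)\ \to\ \exists b\,\forall x<a\,\exists y\le b\,\varphi(x,y)
\]
for $\Sigma^0_n$ formulas $\varphi$. A model satisfies $\neg\mathsf{B}\Sigma^0_2$ if some instance of the scheme fails in it; the negation of any other scheme is read in the same way. Inside a model, $\mathbb N$ means $M$, and a set is finite if it is bounded in $M$.

A sequence of sets $(R_i)_{i\in I}$, where $I$ is $\mathbb N$ or an interval $[0,l)$, is a single set $R$ with $R_i=\{s:\langle i,s\rangle\in R\}$. An infinite set $H$ is \emph{cohesive} for $(R_i)_{i\in I}$ if for every $i\in I$ one of the sets $H\cap R_i$ and $H\setminus R_i$ is finite. The \emph{cohesiveness principle} $\mathsf{COH}$ says that every sequence $(R_i)_{i\in\mathbb N}$ has an infinite cohesive set. The \emph{finite cohesiveness principle} $\mathsf{fin}\text{-}\mathsf{COH}$ says that for every $l$, every sequence $(R_k)_{k<l}$ has an infinite cohesive set. Here $l$ ranges over $M$ and may be nonstandard. Padding a finite sequence with empty sets shows that $\mathsf{COH}$ implies $\mathsf{fin}\text{-}\mathsf{COH}$.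

A sequence $(R_k)_{k<l}$ is the same thing as a coloring $\chi(s)=\{k<l:s\in R_k\}$ of $\mathbb N$ with $2^l$ colors, and every infinite color class is cohesive. For $l=1$ the classes are $R_0$ and its complement, and one of them is infinite; the same holds for each standard $l$. For arbitrary $l$, suppose that all classes are finite, that is, $\forall c<2^l\,\exists t\,\forall s\ge t\;\chi(s)\ne c$. Then $\mathsf{B}\Sigma^0_2$ gives one bound $t^*$ for all colors, and $t^*$ itself has no color. So $\mathsf{RCA}_0+\mathsf{B}\Sigma^0_2$ proves $\mathsf{fin}\text{-}\mathsf{COH}$. On the other hand, it is known that $\mathsf{WKL}_0$ does not prove $\mathsf{fin}\text{-}\mathsf{COH}$. The content of the principle therefore lies in the models where $\mathsf{B}\Sigma^0_2$ fails.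

In such a model all color classes may be finite. A cohesive set $H$ must then run through new colors forever. Each bit ``$s\in R_k$'' settles along $H$, but the settling times are unbounded as $k$ ranges over $[0,l)$, since otherwise $\chi$ would be constant on a tail of $H$. This is how a cohesive set for an infinite sequence behaves. More generally, a failure of $\mathsf{B}\Sigma^0_2$ is a $\Sigma^0_2$ relation through which a bounded interval $[0,a)$ reaches arbitrarily far into $\mathbb N$, and one may hope to use it to squeeze an infinite sequence of sets into one of finite length. This suggests a positive answer to the following question of Yokoyama, which we take from Sun's paper \cite{Sun}.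

\begin{quote}
Does $\mathsf{RCA}_0+\neg\mathsf{B}\Sigma^0_2+\mathsf{fin}\text{-}\mathsf{COH}$ imply $\mathsf{COH}$?
\end{quote}

\subsection*{Results}
The answer is no.

\begin{theorem}\label{thm:main}
There is a countable model $(M,\mathcal S)$ of
\[
\mathsf{WKL}_0+\mathsf{fin}\text{-}\mathsf{COH}+\neg\mathsf{B}\Sigma^0_2+\neg\mathsf{COH}
\]
whose first-order part $M$ is an elementary extension of the standard model $\mathbb N$.
\end{theorem}

So $\mathsf{COH}$ does not follow even if $\mathsf{WKL}$ and all true sentences of first-order arithmetic are added. The squeezing argument does work under a stronger hypothesis. Let $\mathsf{C}\Sigma^0_2$ be the scheme saying that for no $a$ is there an injection $\mathbb N\to[0,a)$ with $\Sigma^0_2$ graph (set parameters allowed). The injection is given by a formula and need not be a set of the model.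

\begin{theorem}\label{thm:positive}
$\mathsf{RCA}_0+\neg\mathsf{C}\Sigma^0_2+\mathsf{fin}\text{-}\mathsf{COH}\vdash\mathsf{COH}$.
\end{theorem}

Over $\mathsf{RCA}_0$, the scheme $\mathsf{B}\Sigma^0_2$ implies $\mathsf{C}\Sigma^0_2$ (Proposition~\ref{prop:BC}). Thus $\neg\mathsf{C}\Sigma^0_2$ strengthens $\neg\mathsf{B}\Sigma^0_2$, and by Theorem~\ref{thm:main} it cannot be weakened to $\neg\mathsf{B}\Sigma^0_2$ in Theorem~\ref{thm:positive}.

A proof of $\mathsf{COH}$ from $\neg\mathsf{B}\Sigma^0_2+\mathsf{fin}\text{-}\mathsf{COH}$ might have been expected to use only lengths comparable with a number $a$ at which bounding fails. The third result shows that such lengths need not even give all finite lengths. A \emph{cut} of $M$ is a nonempty initial segment closed under successor; it is \emph{proper} if it is not $M$.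

\begin{theorem}\label{thm:cut}
There are a countable model of $\mathsf{WKL}_0+\neg\mathsf{B}\Sigma^0_2$ with first-order part $M\succ\mathbb N$, a proper cut $J\subsetneq M$, and elements $a\in J$ and $b\in M\setminus J$ such that
\begin{enumerate}
\item[(i)] some $g:M\to[0,a)$ in the model takes each value only boundedly often;
\item[(ii)] every sequence of sets in the model of length $l\in J$ has an infinite cohesive set in the model;
\item[(iii)] some sequence of sets in the model of length $b$ has none.
\end{enumerate}
\end{theorem}

By (iii), this model also witnesses the fact $\mathsf{WKL}_0\nvdash\mathsf{fin}\text{-}\mathsf{COH}$ mentioned above.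

We prove Theorem~\ref{thm:positive} first, in Section~\ref{sec:positive}, because it tells us what a counterexample must look like. Section~\ref{sec:idea} explains the idea of the counterexample. Sections~\ref{sec:adding}--\ref{sec:G} supply its parts, and Section~\ref{sec:universes} assembles them into proofs of Theorems~\ref{thm:main} and~\ref{thm:cut}. The metatheory is $\mathsf{ZFC}$.

\section{Coded sets and $\Sigma_1$-induction}\label{sec:background}

When we speak about models from the outside, $\mathbb N$ is the standard model, $\omega$ is the set of standard natural numbers, and ``finite'' and ``countable'' have their set-theoretic meaning; for subsets of $M$ we then say \emph{bounded} and \emph{unbounded} for the internal notions of finite and infinite.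

We use the pairing bijection $\langle x,y\rangle=\frac12(x+y)(x+y+1)+y$, which is monotone in both arguments and satisfies $\langle x,y\rangle\ge x,y$; longer tuples are coded by iteration. A number $c\in M$ is identified with the set of those $x$ for which the $x$-th binary digit of $c$ is $1$, and we write $x\in c$ accordingly. A subset of $M$ is \emph{coded} if it is of this form. The codes of subsets of $[0,a)$ are the numbers below $2^a$. A function $M^r\to M$ is identified with the set of codes of the tuples in its graph.

Let $X$ be an arbitrary subset of $M$. A $\Sigma_1(X)$ formula is a $\Sigma^0_1$ formula with number parameters from $M$ and with $X$ as its only set parameter; $\Pi_1(X)$ is defined dually. We write $(M,X)\models\mathsf{I}\Sigma_1$ if $M$ satisfies the basic axioms and induction for $\Sigma_1(X)$ formulas, and $M\models\mathsf{I}\Sigma_1$ if this holds for $X=\emptyset$. The family of subsets of $M$ that are both $\Sigma_1(X)$- and $\Pi_1(X)$-definable is $\Delta_1(M,X)$; its members are the $\Delta_1(X)$ sets. Two sets are combined into $X\oplus Y=\{2x:x\in X\}\cup\{2y+1:y\in Y\}$. We use the following standard facts.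
\begin{enumerate}
\item[(I1)] If $(M,X)\models\mathsf{I}\Sigma_1$, then $(M,\Delta_1(M,X))\models\mathsf{RCA}_0$.
\item[(I2)] Let $(M,X)\models\mathsf{I}\Sigma_1$. Then bounding holds for $\Sigma_1(X)$ formulas, so the $\Sigma_1(X)$ and the $\Pi_1(X)$ relations are closed under bounded quantification. Every bounded $\Sigma_1(X)$ or $\Pi_1(X)$ set is coded and, if nonempty, has a least and a greatest element. Exponentiation is total, and the basic operations on coded sets, including cardinality, are $\Delta_1(\emptyset)$.
\item[(I3)] If $M\models\mathsf{I}\Sigma_1$ and every bounded $\Sigma_1(X)$ set is coded, then $(M,X)\models\mathsf{I}\Sigma_1$.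
\end{enumerate}
For (I3), let $B$ be a $\Sigma_1(X)$ set that contains $0$ and is closed under successor, and suppose $d\notin B$. If $c$ codes $B\cap[0,d]$, then the least $x\le d$ with $x\notin c$ exists by (I2) for $X=\emptyset$, and it can be neither $0$ nor a successor. Since finitely many set parameters can be joined into one, (I2) also holds in $\mathsf{RCA}_0$ for $\Sigma^0_1$ and $\Pi^0_1$ formulas; in particular $\mathsf{RCA}_0\vdash\mathsf{B}\Sigma^0_1$.

\section{Injections of $\mathbb N$ into a bounded interval}\label{sec:positive}

In this section we argue inside $\mathsf{RCA}_0$.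

\begin{proposition}\label{prop:BC}
$\mathsf{RCA}_0+\mathsf{B}\Sigma^0_2\vdash\mathsf{C}\Sigma^0_2$.
\end{proposition}

\begin{proof}
Suppose that $p:\mathbb N\to[0,a)$ is injective and $p(i)=x\leftrightarrow\exists u\forall v\,\vartheta(i,x,u,v)$ with $\vartheta$ bounded. For every $i\le a$ there is $u$ such that $\exists x<a\,\forall v\,\vartheta(i,x,u,v)$; this property of $i$ and $u$ is $\Pi^0_1$ by (I2), so $\mathsf{B}\Sigma^0_2$ gives a bound $U$ on such $u$ for all $i\le a$. The set $\{\langle i,x\rangle:i\le a,\ x<a,\ \exists u\le U\,\forall v\,\vartheta(i,x,u,v)\}$ is bounded and $\Pi^0_1$, hence coded. It is the graph of $p$ restricted to $[0,a]$, so it is a coded injection of $a+1$ elements into $a$ elements, which is impossible.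
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:positive}]
Let $p:\mathbb N\to[0,a)$ be injective with $p(i)=x\leftrightarrow\exists u\forall v\,\vartheta(i,x,u,v)$, where $\vartheta$ is bounded, and let $(R_i)_{i\in\mathbb N}$ be given. We would like to put $R'_{p(i)}=R_i$ and apply $\mathsf{fin}\text{-}\mathsf{COH}$ to $(R'_x)_{x<a}$. Since $p$ is not a set, this sequence is not available. But cohesiveness ignores finite changes, so it suffices to find a sequence $(R'_x)_{x<a}$ such that for each $i$ the sets $R'_{p(i)}$ and $R_i$ agree from some point on. To decide whether $s\in R'_x$, we guess at stage $s$ a preimage of $x$ under $p$ and copy the corresponding set.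

\emph{Approximating $p$.} A \emph{candidate} is a number $c=\langle x,u\rangle$ with $x<a$; we write $c_{(0)}=x$. Let $c^*(i)$ be the least candidate $\langle x,u\rangle$ with $\forall v\,\vartheta(i,x,u,v)$. It exists by (I2), because $p$ is total, and $c^*(i)_{(0)}=p(i)$. Let $q_s(i)$ be the least candidate $\langle x,u\rangle\le s$ with $\forall v\le s\,\vartheta(i,x,u,v)$, undefined if there is none. Fix $i$. Each candidate below $c^*(i)$ is refuted by some $v$, and $\mathsf{B}\Sigma^0_1$ bounds these $v$. Hence $q_s(i)=c^*(i)$ for all sufficiently large $s$. We say that $i$ \emph{claims $x$ at stage $s$} if $i\le s$, $q_s(i)$ is defined, and $q_s(i)_{(0)}=x$. Thus each $i$ claims $p(i)$ at all large stages.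

\emph{Choosing among claimants.} Several numbers may claim $x$ at the same stage. The obvious rule is to believe the least claimant. To show that this rule settles on $i$ when $x=p(i)$, we would need a stage after which no $i'<i$ claims $x$. Each single $i'<i$ has such a stage, but ``$i'$ does not claim $x$ after stage $t$'' is $\Pi^0_1$, and collecting these stages is an instance of $\mathsf{B}\Sigma^0_2$, a scheme that fails here by Proposition~\ref{prop:BC}. We therefore believe the \emph{oldest} claim: a false claim loses its age at a single stage, which is a $\Sigma^0_1$ event.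

For $i\le s$ with $q_s(i)$ defined, let $\rho_s(i)$ be the least $r\in[i,s]$ such that $q_{r'}(i)$ is defined and equal to $q_s(i)$ for all $r'\in[r,s]$. For $x<a$ let $i_s(x)$ be the number $i$ claiming $x$ at stage $s$ for which $\rho_s(i)$ is least, taking the least such $i$ in case of ties; $i_s(x)$ is undefined if nothing claims $x$ at stage $s$. All these notions involve only searches bounded in terms of $s$, so by $\Delta^0_1$-comprehension there is a sequence
\[
R'_x=\{s:i_s(x)\text{ is defined and }s\in R_{i_s(x)}\}\qquad(x<a).
\]

\emph{The oldest claim is eventually the true one.} Fix $i$, let $x=p(i)$, and choose $r\ge i$ with $q_s(i)=c^*(i)$ for all $s\ge r$. For $s\ge r$ the number $i$ claims $x$ at stage $s$, and $\rho_s(i)\le r$. Call $i'\ne i$ a \emph{competitor at stage $s\ge r$} if $i'$ claims $x$ at stage $s$ and $\rho_s(i')\le r$. If there is no competitor at stage $s$, then every other claimant $i'$ has $\rho_s(i')>r\ge\rho_s(i)$, so $i_s(x)=i$. A competitor $i'$ at stage $s$ satisfies $i'\le\rho_s(i')\le r$, and $q_{s'}(i')=q_s(i')$ has first coordinate $x$ for all $s'\in[r,s]$. On the other hand, $p(i')\ne x$ for $i'\neq i$ because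 $p$ is injective, and $q_{s'}(i')_{(0)}=p(i')$ for large $s'$. So for each $i'\le r$ with $i'\ne i$ there is $s'\ge r$ such that $q_{s'}(i')$ is defined and $q_{s'}(i')_{(0)}\ne x$. By $\mathsf{B}\Sigma^0_1$ there is a bound $s^*\ge r$ on such $s'$ for all these $i'$. At stages $s\ge s^*$ there is no competitor. Hence $i_s(x)=i$ for $s\ge s^*$, and $R'_x$ and $R_i$ agree on $[s^*,\infty)$.

By $\mathsf{fin}\text{-}\mathsf{COH}$ there is an infinite $H$ cohesive for $(R'_x)_{x<a}$. For each $i$, one of $H\cap R'_{p(i)}$ and $H\setminus R'_{p(i)}$ is finite, so one of $H\cap R_i$ and $H\setminus R_i$ is finite.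
\end{proof}

\section{Cohesive sets and countability}\label{sec:idea}

By Theorem~\ref{thm:positive}, a model as in Theorem~\ref{thm:main} must satisfy $\mathsf{C}\Sigma^0_2$: no bounded interval may be $\Sigma^0_2$-definably as large as $M$. The simplest way to arrange this is to make bounded intervals smaller than $M$ in the sense of set-theoretic cardinality. It turns out that cardinality governs the existence of cohesive sets in both directions. Let $M\models\mathsf{I}\Sigma_1$ have a strictly increasing cofinal sequence $(D_j)_{j<\omega}$.

\emph{Countable lengths are solvable.} If $[0,l)$ is countable, list it as $i_0,i_1,\dots$ and choose a side of $R_{i_0}$, then of $R_{i_1}$, and so on, keeping each finite intersection unbounded. A set $H$ that is built in $\omega$ steps and stays inside the $n$-th intersection from step $n$ on is cohesive. Section~\ref{sec:adding} shows that $H$ can be built without destroying $\Sigma_1$-induction.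

\emph{Uncountable lengths can be obstructed.} A set $k$ \emph{splits} a set $A$ if $A\cap k\ne\emptyset$ and $A\setminus k\ne\emptyset$. Given $g:M\to M$ and $a\in M$, consider the sequence $(g^{-1}(k))_{k<2^a}$, indexed by the coded subsets of $[0,a)$. A cohesive set for it produces countably many coded sets which together decide all coded $k\subseteq[0,a)$.

\begin{lemma}\label{lem:pigeon}
Let $g:M\to M$, let $H\subseteq M$ be unbounded with $(M,g\oplus H)\models\mathsf{I}\Sigma_1$, and let $H$ be cohesive for $(g^{-1}(k))_{k<2^a}$. For $j<\omega$ put
\[
A_j=\{x<a:\exists s\,(s\in H\wedge s\ge D_j\wedge g(s)=x)\}.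
\]
Each $A_j$ is coded. If $(k_\alpha)_{\alpha<\kappa}$ is a family of coded subsets of $[0,a)$ and $\kappa$ is uncountable, then there is $j<\omega$ such that for infinitely many $\alpha<\kappa$ the set $k_\alpha$ does not split $A_j$.
\end{lemma}

\begin{proof}
The set $A_j$ is bounded and $\Sigma_1(g\oplus H)$, so it is coded by (I2). Let $\alpha<\kappa$. Since $H$ is cohesive and $(D_j)$ is cofinal, there is a least $j_\alpha<\omega$ such that $\{s\in H:s\ge D_{j_\alpha}\}$ is contained in $g^{-1}(k_\alpha)$ or disjoint from it. In the first case $A_{j_\alpha}\subseteq k_\alpha$, in the second $A_{j_\alpha}\cap k_\alpha=\emptyset$. If every fiber of the map $\alpha\mapsto j_\alpha$ were finite, $\kappa$ would be countable. So some $j$ equals $j_\alpha$ for infinitely many $\alpha$.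
\end{proof}

To rule out $H$, we want an uncountable family $(k_\alpha)$ such that each set that can occur as an $A_j$ is split by all but finitely many $k_\alpha$. We cannot ask this of all coded sets with at least two elements.

\begin{example}\label{ex:three}
Let $x,y,z<a$ be distinct. Every $k$ contains two of these points or omits two of them, so it fails to split one of $\{x,y\}$, $\{x,z\}$, $\{y,z\}$. Hence in any infinite family $(k_\alpha)$ one of these three pairs is left unsplit by infinitely many members. With $2m-1$ points, the same happens for some set of any standard size $m$.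
\end{example}

So we must know, before seeing $H$, that the sets $A_j$ are large. For this we fix a decreasing sequence of nonempty coded \emph{targets} $C_0\supseteq C_1\supseteq\cdots$ in $[0,a)$ and build $g$ so that for each $j$ its values eventually lie in $C_j$. Then every $A_j$ meets all targets, whatever $H$ is. Section~\ref{sec:model} produces targets that only large coded sets can meet, together with a family that splits these large sets. The targets have empty intersection, so $g$ takes each value boundedly often and $\mathsf{B}\Sigma^0_2$ fails as well.

The two directions conflict, because the obstructed sequence has finite length $2^a$ and $\mathsf{fin}\text{-}\mathsf{COH}$ demands a solution for it. The conflict disappears if countability is measured in changing universes. We shall have numbers $a_0<a_1<\cdots$ cofinal in $M$, sequences $\mathcal R_n$ of length $2^{a_n}$ that are all part of one instance of $\mathsf{COH}$, and models of set theory $W_0\subseteq W_1\subseteq\cdots$ such that $[0,2^{a_n})$ is uncountable in $W_n$ and countable in $W_{n+1}$. Every set of $\mathcal S$ will lie in some $W_n$. The sequence $\mathcal R_n$ has a solution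 in $W_{n+1}$ but none in $W_n$, and a set solving all $\mathcal R_n$ at once lies in no $W_n$.

\section{Adding sets while preserving $\Sigma_1$-induction}\label{sec:adding}

Throughout this section $M$ has a strictly increasing cofinal sequence $(D_n)_{n<\omega}$, and $X\subseteq M$ satisfies $(M,X)\models\mathsf{I}\Sigma_1$. We build new sets $Y$ in $\omega$ steps, and the difficulty is to keep $(M,X\oplus Y)\models\mathsf{I}\Sigma_1$. By (I3) it suffices to make bounded $\Sigma_1(X\oplus Y)$ sets coded. At step $n$ we must therefore decide nonstandardly many statements $\varphi(z)$, $z<D_n$, at once and in a coded way. This is done by maximizing the number of statements that are made true (or, for trees, kept false).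

An \emph{approximation} is a pair $p=(E,t)$ with $t\in M$ and $E\subseteq[0,t)$ coded; $t$ is its \emph{length}. Approximations of length $t$ are the same as binary strings of length $t$ in $M$, and they are coded by elements of $M$. We say that $(E',t')$ \emph{extends} $(E,t)$ if $t'\ge t$ and $E'\cap[0,t)=E$. A \emph{cofinal chain} is a sequence $(p_n)_{n<\omega}$, $p_n=(E_n,s_n)$, in which $p_{n+1}$ extends $p_n$ and $(s_n)$ is cofinal in $M$; its \emph{union} is $\bigcup_nE_n$.

Let $\varphi_i(z,X,Y)=\exists y\,\psi_i(z,y,X,Y)$, $i<\omega$, list all $\Sigma^0_1$ formulas whose only free number variable is $z$ and whose set variables are the two displayed. For every bounded formula $\psi$ there is a term $q$ in its free number variables such that the truth value of $\psi$ depends only on $Y\cap[0,q]$, for arbitrary $Y\subseteq M$. This follows by induction on $\psi$, since terms are monotone: take $q=t$ for $t\in Y$ and $q=0$ for the other atomic formulas, add the terms at connectives, and at a quantifier bounded by $w<t$ substitute $t$ for $w$. Let $q_i(z,y)$ be such a term for $\psi_i$ with $q_i(z,y)\ge y$. An approximation $(E,t)$ \emph{verifies}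 $(i,z)$ if there is $y$ with $q_i(z,y)<t$ and $\psi_i(z,y,X,E)$. The choice of $q_i$ gives:
\begin{enumerate}
\item[(V1)] If $p$ verifies $(i,z)$, so does every extension of $p$.
\item[(V2)] If $Y$ is the union of a cofinal chain $(p_n)$, then $\varphi_i(z,X,Y)$ holds if and only if some $p_n$ verifies $(i,z)$.
\end{enumerate}
For $n<\omega$ let $Q_n=[0,n]\times[0,D_n)$, and let $V_n(p)$ be the set of pairs in $Q_n$ verified by $p$. Since $y<t$ in the definition and only the $n+1$ formulas $\psi_0,\dots,\psi_n$ are involved, the relation ``$(i,z)\in V_n(p)$'' is $\Delta_1(X)$. So $V_n(p)$ is coded, and $p\mapsto V_n(p)$ is a $\Delta_1(X)$ function.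

\begin{lemma}\label{lem:criterion}
Let $Y\subseteq M$. If for every $n<\omega$ the set $F_n=\{(i,z)\in Q_n:\varphi_i(z,X,Y)\}$ is coded, then $(M,X\oplus Y)\models\mathsf{I}\Sigma_1$.
\end{lemma}

\begin{proof}
A bounded $\Sigma_1(X\oplus Y)$ set has the form $B=\{x<b:\varphi_i(\langle x,d\rangle,X,Y)\}$ for some $i<\omega$ and $b,d\in M$, where $d$ codes the number parameters. Choose $n\ge i$ with $\langle b,d\rangle<D_n$. Then $B=\{x<b:(i,\langle x,d\rangle)\in F_n\}$, which is coded by (I2). Now apply (I3).
\end{proof}

Let $\mathcal E$ be a set of approximations. An element $p\in\mathcal E$ is \emph{$n$-maximal in $\mathcal E$} if $V_n(p')=V_n(p)$ for every $p'\in\mathcal E$ extending $p$.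

\begin{lemma}\label{lem:greedy}
\begin{enumerate}
\item[(a)] Every nonempty $\Sigma_1(X)$ set $\mathcal E$ of approximations has an $n$-maximal element, for each $n<\omega$.
\item[(b)] Let $(p_n)$ be a cofinal chain with union $Y$. Suppose that for each $n$ there is a set $\mathcal E_n$ of approximations such that $p_m\in\mathcal E_n$ for all $m>n$ and $p_{n+1}$ extends an $n$-maximal element of $\mathcal E_n$. Then $(M,X\oplus Y)\models\mathsf{I}\Sigma_1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The set $\{|V_n(p)|:p\in\mathcal E\}$ is $\Sigma_1(X)$, nonempty, and bounded by $(n+1)D_n$. By (I2) it has a greatest element, attained at some $p\in\mathcal E$. If $p'\in\mathcal E$ extends $p$, then $V_n(p')\supseteq V_n(p)$ by (V1) and $|V_n(p')|\le|V_n(p)|$, so these coded sets are equal.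

(b) Let $p$ be the $n$-maximal element of $\mathcal E_n$ that $p_{n+1}$ extends. Then $V_n(p_m)=V_n(p)$ for all $m>n$. By (V1) and (V2), the set $F_n$ of Lemma~\ref{lem:criterion} is $\bigcup_{m>n}V_n(p_m)=V_n(p)$, which is coded.
\end{proof}

\begin{proposition}\label{prop:coh}
Let $(Y_k)_{k<l}$ be a sequence in $\Delta_1(M,X)$, and suppose that $[0,l)$ is countable. Then there is an unbounded $H\subseteq M$ that is cohesive for $(Y_k)_{k<l}$ and satisfies $(M,X\oplus H)\models\mathsf{I}\Sigma_1$.
\end{proposition}

\begin{proof}
If $l=0$, take $H=M$. Otherwise write $[0,l)=\{i_n:n<\omega\}$, with repetitions allowed; this is the only use of countability. Let $Z_0=M$, and let $Z_{n+1}$ be one of $Z_n\cap Y_{i_n}$ and $Z_n\setminus Y_{i_n}$ that is unbounded. Each $Z_n$ is a Boolean combination of finitely many $\Delta_1(X)$ sets, hence $\Delta_1(X)$.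

Let $p_0=(\emptyset,0)$. Given $p_n=(E_n,s_n)$, let $\mathcal E_n$ be the set of approximations $(E,s)$ extending $p_n$ with $E\setminus E_n\subseteq Z_n$. It is $\Delta_1(X)$ and contains $p_n$. Let $(E,s)$ be $n$-maximal in $\mathcal E_n$, choose $z\in Z_n$ with $z\ge\max(s,D_n)$, and put $p_{n+1}=(E\cup\{z\},z+1)$. Let $H$ be the union of the cofinal chain $(p_n)$. It has an element $\ge D_n$ for each $n$, so it is unbounded. Since $Z_m\subseteq Z_n$ for $m\ge n$, all elements added after step $n$ lie in $Z_n$. This gives $p_m\in\mathcal E_n$ for $m>n$, so Lemma~\ref{lem:greedy}(b) applies. It also gives $H\setminus[0,s_{n+1})\subseteq Z_{n+1}$, and $Z_{n+1}$ is contained in or disjoint from $Y_{i_n}$; so $H$ is cohesive.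
\end{proof}

A \emph{binary tree} is a set $\mathcal T$ of approximations closed under initial segments. It is unbounded if and only if it has nodes of every length, because the nodes of length below a given number form a bounded set. A \emph{path} of $\mathcal T$ is a set $P\subseteq M$ with $(P\cap[0,t),t)\in\mathcal T$ for all $t$. Lemma~\ref{lem:greedy}(a) is of no use for building paths: we may only pass to nodes above which the tree is unbounded, and this condition is $\Pi_1(X)$ rather than $\Sigma_1(X)$. We maximize instead the number of statements that can be kept false on an unbounded subtree.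

\begin{proposition}\label{prop:path}
Let $\mathcal T\in\Delta_1(M,X)$ be an unbounded binary tree. Then $\mathcal T$ has a path $P$ with $(M,X\oplus P)\models\mathsf{I}\Sigma_1$.
\end{proposition}

\begin{proof}
We construct unbounded $\Delta_1(X)$ trees $\mathcal T=\mathcal T_0\supseteq\mathcal T_1\supseteq\cdots$ and nodes $\sigma_n\in\mathcal T_n$ such that every node of $\mathcal T_n$ is comparable with $\sigma_n$, where $\sigma_0$ is the empty string and $\sigma_{n+1}$ has length $D_n$. Let $\mathcal T_n,\sigma_n$ be given. For coded $F\subseteq Q_n$ let $\mathcal T_n^F=\{\sigma\in\mathcal T_n:V_n(\sigma)\cap F=\emptyset\}$. This is a tree by (V1), and it is $\Delta_1(X)$ uniformly in $F$. The statement ``$\mathcal T^F_n$ is unbounded'' says that for every $t$ one of the boundedly many strings of length $t$ is in $\mathcal T_n^F$, so it is $\Pi_1(X)$ by (I2). The set of all $|F|$ with $F\subseteq Q_n$ coded and $\mathcal T^F_n$ unbounded is obtained by one more bounded quantifier. It is therefore $\Pi_1(X)$; it is bounded, and it contains $0$. By (I2) we can choose such an $F$ of greatest cardinality; call it $F^*_n$ and put $\mathcal T'=\mathcal T_n^{F^*_n}$.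 No node of $\mathcal T'$ verifies a pair in $F_n^*$. If $(i,z)\in Q_n\setminus F^*_n$, then adding $(i,z)$ to $F^*_n$ gives a bounded tree, so all sufficiently long nodes of $\mathcal T'$ verify $(i,z)$.

There is a string $\sigma_{n+1}$ of length $D_n$ with unboundedly many extensions in $\mathcal T'$. Otherwise each string of length $D_n$ would have, for some $t$, no extension of length $t$ in $\mathcal T'$; this property of the string and $t$ is $\Sigma_1(X)$, so bounding would give a common $t$, and $\mathcal T'$ would be bounded. Let $\mathcal T_{n+1}$ consist of the nodes of $\mathcal T'$ comparable with $\sigma_{n+1}$. The node $\sigma_{n+1}$ lies in $\mathcal T_{n+1}\subseteq\mathcal T_n$ and is at least as long as $\sigma_n$, so it extends $\sigma_n$.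

Let $P$ be the union of the cofinal chain $(\sigma_n)$. Since $\sigma_m\in\mathcal T_m\subseteq\mathcal T_n$ for $m\ge n$, the set $P$ is a path of every $\mathcal T_n$. The nodes $\sigma_m$ with $m>n$ lie in the tree $\mathcal T'$ of step $n$ and have cofinal lengths, so (V1) and (V2) give $\{(i,z)\in Q_n:\varphi_i(z,X,P)\}=Q_n\setminus F^*_n$, which is coded. Lemma~\ref{lem:criterion} finishes the proof.
\end{proof}

\section{Targets and splitting families}\label{sec:model}

Let $L$ be the language with a symbol for every function and every relation on $\mathbb N$ (constants are $0$-ary functions), so $|L|=2^{\aleph_0}$, and let $T$ be the complete $L$-theory of $\mathbb N$. Four consequences of this choice are used below. Every model of $T$ is an elementary extension of $\mathbb N$, since every natural number has a name. For every formula $\exists x\,\varphi(x,\bar y)$, the function choosing the least witness has a symbol, so $L$-substructures of models of $T$ are elementary. Every term is $T$-equivalent to a function symbol applied to variables, so each element of the substructure generated by a set $B$ has the form $f(\bar b)$ with $\bar b\in B$. Finally,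 models of $T$ satisfy induction for all $L$-formulas.

\subsection*{One level}
For a number $D\ge2$ put $a=D^D$, and write each $x<a$ in base $D$ as $x=\sum_{i<D}(x)_iD^i$. Given digits $c_0,c_1,\ldots<D$, let
\[
C_j=\{x<a:(x)_i=c_i\text{ for all }i<j\}\qquad(j\le D,\ j<\omega).
\]
These are the targets. A coded set $A$ will be defined from finitely many of the generators, say from $D$, $c_0,\dots,c_{r-1}$ and some of the $k_\alpha$. The digit $c_r$ and almost all $k_\beta$ are then fresh for $A$. If they behave like random choices, a small $A$ is unlikely to contain a number whose $r$-th digit is $c_r$, and a large $A$ is likely to be split by $k_\beta$. We need infinitely many digits so that a fresh one is always available.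

\begin{example}\label{ex:count}
Let $D=5$, so $a=5^5$. Let $f,f'$ be any functions from subsets of $[0,a)$ to subsets of $[0,a)$. We want $c_0<5$ and $k,k'\subseteq[0,a)$ such that $k'$ splits $f(k)$ if $f(k)$ meets $C_1$, and $k$ splits $f'(k')$ if $f'(k')$ meets $C_1$. The two demands are circular, so we cannot choose $k$ first and $k'$ afterwards; we count instead. Fix $k$ and let $A=f(k)$. If $|A|\le2$, then $A$ meets $C_1$ for at most $2$ of the $5$ values of $c_0$. If $|A|\ge3$, then $k'$ fails to split $A$ only if it contains $A$ or misses $A$, which happens for a fraction $2\cdot2^{-|A|}\le\frac14$ of all $k'$. So the first demand fails on at most $\frac25$ of all triples $(c_0,k,k')$, by symmetry so does the second, and $\frac25+\frac25<1$.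
\end{example}

\begin{lemma}\label{lem:split}
For every infinite cardinal $\kappa$ there are $\mathfrak N\succ\mathbb N$, a nonstandard $D\in\mathfrak N$, and elements $c_j<D$ $(j<\omega)$ and $k_\alpha\subseteq[0,a)$ $(\alpha<\kappa)$ of $\mathfrak N$ with the following property. Let $r<\omega$, let $\bar\alpha$ be a finite tuple from $\kappa$, let $\beta\in\kappa\setminus\bar\alpha$, let $f$ be a function symbol, let $\bar d\in\mathbb N$, and put
\[
A=f(D,c_0,\dots,c_{r-1},k_{\bar\alpha},\bar d)\cap[0,a).
\]
If $A\cap C_{r+1}\ne\emptyset$, then $k_\beta$ splits $A$.
\end{lemma}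

\begin{proof}
Add new constants $D,c_j,k_\alpha$ to $L$. For each choice of $(r,\bar\alpha,\beta,f,\bar d)$, with $A$ as above, the \emph{requirement} is the sentence
\[
\bigl(|A|^2\le D\to c_r\notin\{(x)_r:x\in A\}\bigr)\wedge\bigl(|A|^2>D\to k_\beta\text{ splits }A\bigr).
\]
Let $\Gamma$ consist of $T$, the sentences $D>n$ $(n<\omega)$, $c_j<D$, $k_\alpha\subseteq[0,D^D)$, and all requirements. A model of $\Gamma$ is as desired: if $x\in A\cap C_{r+1}$, then $(x)_r=c_r$, so $|A|^2>D$, so $k_\beta$ splits $A$. By compactness it suffices to satisfy a finite part of $\Gamma$, containing at most $m\ge1$ requirements, in $\mathbb N$. Interpret $D$ as a natural number greater than $m^2$ and greater than all $n$ and $r$ that occur. Consider the finite space of all interpretations $c_j<D$, $k_\gamma\subseteq[0,a)$ of the finitely many other constants that occur. Take one requirement and fix the values of all constants except $c_r$ and $k_\beta$. This fixes $A$, because $\beta\notin\bar\alpha$. If $|A|^2\le D$, the requirement fails for a fraction at most $|A|/D\le D^{-1/2}<1/m$ of the values of $c_r$. If $|A|^2>D$, then $|A|\ge m+1$, and it fails for a fraction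 $2^{1-|A|}\le2^{-m}<1/m$ of the values of $k_\beta$. So each requirement fails on a fraction less than $1/m$ of the space, and some point satisfies all of them.
\end{proof}

\subsection*{Stacking levels}
We need such a configuration at $\omega$ many levels $a_0<a_1<\cdots$. Two things must be ensured when level $n$ is placed on top of a model $M_n$. The splitting property must hold for sets $A$ defined with parameters from $M_n$, not only from $\mathbb N$. And no new elements may appear inside $M_n$, since they could code new subsets of the earlier intervals $[0,a_m)$ and raise their cardinalities. Recall that $M'\supseteq M$ is an \emph{end extension} if every element of $M'\setminus M$ is greater than all elements of $M$. The next lemma meets both needs; this is where the full language $L$ is used, since the relations $P$ and the function $h$ in its proof need not be arithmetically definable.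

\begin{lemma}\label{lem:end}
Let $\mathfrak N\succ\mathbb N$ be an $L$-structure and let $(e_i)_{i\in I}$ be elements of $\mathfrak N$. For every $M\models T$ there is $M'\succ M$, generated by $M$ and elements $(e'_i)_{i\in I}$, such that
\begin{enumerate}
\item[(a)] if $\mathfrak N\models\varphi(e_{\bar\imath},\bar d)$ for all $\bar d\in\mathbb N$, then $M'\models\varphi(e'_{\bar\imath},\bar d)$ for all $\bar d\in M$;
\item[(b)] $M'$ is an end extension of $M$.
\end{enumerate}
\end{lemma}

\begin{proof}
For an $L$-formula $\varphi(\bar x,\bar y)$ and a tuple $\bar\imath$ from $I$, let $P_{\varphi,\bar\imath}$ be the relation symbol for $\{\bar d\in\mathbb N:\mathfrak N\models\varphi(e_{\bar\imath},\bar d)\}$. Let $\Gamma$ be the elementary diagram of $M$ together with all sentences $\varphi(e'_{\bar\imath},\bar d)$ such that $\bar d\in M$ and $M\models P_{\varphi,\bar\imath}(\bar d)$, where the $e'_i$ are new constants. Take finitely many sentences $\varphi_\nu(e'_{\bar\imath_\nu},\bar d_\nu)$, $\nu<m$, of the second kind, and let $x_i$ be distinct variables for the indices $i$ that occur. The sentence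
\[
\forall\bar y_0\cdots\forall\bar y_{m-1}\Bigl(\bigwedge_{\nu<m}P_{\varphi_\nu,\bar\imath_\nu}(\bar y_\nu)\to\exists\bar x\bigwedge_{\nu<m}\varphi_\nu(x_{\bar\imath_\nu},\bar y_\nu)\Bigr)
\]
is true in $\mathbb N$: for standard values satisfying the premise, the elements $e_i$ witness the conclusion in $\mathfrak N$, and $\mathbb N\prec\mathfrak N$. So the sentence is true in $M$, and the given sentences can be satisfied in $M$. By compactness $\Gamma$ has a model $M^*\succ M$. Let $M'$ be the substructure generated by $M$ and the $e'_i$. Then $M'\prec M^*$, hence $M\prec M'$.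

(a) Under the hypothesis, $\forall\bar y\,P_{\varphi,\bar\imath}(\bar y)$ belongs to $T$, so all $\varphi(e'_{\bar\imath},\bar d)$ with $\bar d\in M$ belong to $\Gamma$.

(b) Let $b\in M'$ and $d'\in M$ with $b<d'$. Write $b=f(e'_{\bar\imath},\bar d')$ with $\bar d'\in M$. For $\bar d,d\in\mathbb N$ let $h(\bar d,d)$ be the value of $f(e_{\bar\imath},\bar d)$ in $\mathfrak N$ if this value is less than $d$, in which case it is standard, and $0$ otherwise. Then $h$ is a function on $\mathbb N$, and $\mathfrak N\models f(e_{\bar\imath},\bar d)<d\to f(e_{\bar\imath},\bar d)=h(\bar d,d)$ for all $\bar d,d\in\mathbb N$. By (a), $b=h(\bar d',d')\in M$.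
\end{proof}

Let $\kappa_n=(2^{\aleph_0})^{+(n+1)}$ be the $(n+1)$-st successor cardinal of $2^{\aleph_0}$. Put $M_0=\mathbb N$, and obtain $M_{n+1}$ from $M_n$ by Lemma~\ref{lem:end}, applied to the family $D,(c_j),(k_\alpha)$ of Lemma~\ref{lem:split} for $\kappa=\kappa_n$. Call the new generators $D_n,c^n_j,k^n_\alpha$, put $a_n=D_n^{D_n}$, and let $C^n_j$ be the targets defined from $D_n$ and the $c^n_j$. By Lemma~\ref{lem:end}(a), $c^n_j<D_n$ and $k^n_\alpha\subseteq[0,a_n)$. Let $M=\bigcup_nM_n$, the union of an elementary chain of end extensions.

\begin{proposition}\label{prop:M}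
The model $M$ satisfies $T$, and for all $n<\omega$:
\begin{enumerate}
\item[(M1)] $M_n$ is a cut of $M$; $D_n$ exceeds every element of $M_n$; and $D_n,a_n,2^{a_n}\in M_{n+1}$. Hence $D_n<a_n<D_{n+1}$, and $(D_n)_{n<\omega}$ is cofinal in $M=\bigcup_nM_n$.
\item[(M2)] $M_0$ is countable and $|M_{n+1}|\le\kappa_n$.
\item[(M3)] $[0,a_n)=C^n_0\supseteq C^n_1\supseteq\cdots$, and each $C^n_j$ is coded and nonempty.
\item[(M4)] If $A\subseteq[0,a_n)$ is coded and meets $C^n_j$ for all $j<\omega$, then $k^n_\alpha$ splits $A$ for all but finitely many $\alpha<\kappa_n$.
\item[(M5)] $\bigcap_{j<\omega}C^n_j=\emptyset$.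
\end{enumerate}
\end{proposition}

\begin{proof}
(M1) Each $M_n$ is an elementary substructure of which $M$ is an end extension. In $\mathfrak N$ we have $D>d$ for all $d\in\mathbb N$, so $D_n>d$ for all $d\in M_n$ by Lemma~\ref{lem:end}(a).

(M2) We have $|M_{n+1}|\le|M_n|+2^{\aleph_0}+\kappa_n$; use induction on $n$.

(M3) The set $C^n_j$ is bounded and definable, hence coded, and it contains $\sum_{i<j}c^n_iD_n^i$, because $j<D_n$.

(M4) The code of $A$ is below $2^{a_n}\in M_{n+1}$, so it lies in the cut $M_{n+1}$. Hence $A=f(D_n,c^n_0,\dots,c^n_{r-1},k^n_{\bar\alpha},\bar d)$ for some $f$, $r$, $\bar\alpha$ and $\bar d\in M_n$. Let $\beta\notin\bar\alpha$. Consider the formula in $D,c_0,\dots,c_r,k_{\bar\alpha},k_\beta,\bar y$ saying: if $f(D,c_0,\dots,c_{r-1},k_{\bar\alpha},\bar y)\cap[0,D^D)$ contains some $x$ with $(x)_i=c_i$ for all $i\le r$, then $k_\beta$ splits it. By Lemma~\ref{lem:split} it holds in $\mathfrak N$ for all standard values of $\bar y$, so by Lemma~\ref{lem:end}(a) it holds of the new generators and $\bar d$ in $M_{n+1}$, and hence in $M$. Since $A$ meets $C^n_{r+1}$, the set $k^n_\beta$ splits $A$.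

(M5) If $x$ were in all $C^n_j$, then (M4) would apply to $\{x\}$, which cannot be split.
\end{proof}

\begin{remark}\label{rem:card}
The map $\alpha\mapsto k^n_\alpha$ is finite-to-one. Indeed, let $k\subseteq[0,a_n)$ be coded. By (M3) one of $k$ and $[0,a_n)\setminus k$ meets all $C^n_j$, and $k$ splits neither, so by (M4) $k=k^n_\alpha$ for only finitely many $\alpha$. Together with (M1) and (M2) this gives $|[0,2^{a_n})|=\kappa_n$.
\end{remark}

\section{The function $G$ and the obstruction}\label{sec:G}

We now need functions $g_n$ whose values eventually lie in each target $C^n_j$, and they must all be part of one set of the model. They cannot be indexed by $n$: a sequence in the model with index set $\omega$ would make the proper cut $\omega$ a $\Sigma^0_1$ set, contradicting induction. We use instead a function $G:M^2\to M$ with a row for every $b\in M$, and let $g_n$ be the row $b=a_n$. The constraints will be as follows, for a cofinal sequence $(t_j)$: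
\[
\begin{array}{c|cccc}
 & t_0\le s<t_1 & t_1\le s<t_2 & t_2\le s<t_3 & \cdots\\ \hline
G(a_0,s)\in & C^0_0 & C^0_1 & C^0_2 & \cdots\\
G(a_1,s)\in & M & C^1_1 & C^1_2 & \cdots\\
G(a_2,s)\in & M & M & C^2_2 & \cdots
\end{array}
\]
At step $j$ only finitely many rows are constrained, so the constraint is definable in $M$; and the constraints only tighten, as Lemma~\ref{lem:greedy}(b) requires.

\begin{proposition}\label{prop:G}
There are $G:M^2\to M$ and a cofinal sequence $(t_j)_{j<\omega}$ in $M$ such that
\begin{enumerate}
\item[(G1)] $(M,G)\models\mathsf{I}\Sigma_1$;
\item[(G2)] $G(a_n,s)\in C^n_j$ whenever $n\le j<\omega$ and $s\ge t_j$;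
\item[(G3)] $G(a_0,s)<a_0$ for all $s$, and for each $x<a_0$ the set $\{s:G(a_0,s)=x\}$ is bounded.
\end{enumerate}
\end{proposition}

\begin{proof}
We apply Section~\ref{sec:adding} with $X=\emptyset$. For a coded function $u:[0,t)^2\to M$ let $\hat u$ be the approximation of length $t$ consisting of the numbers $\langle b,s,u(b,s)\rangle$ that are less than $t$. If $v\supseteq u$, then $\hat v$ extends $\hat u$, because $\langle b,s,x\rangle<t$ implies $b,s<t$.

We construct coded functions $u_j$ on $[0,t_j)^2$ with $t_j>a_j$. Let $t_0=a_0+1$ and let $u_0$ be constantly $0$. Given $u_j$, a \emph{$j$-extension} is a coded function $v\supseteq u_j$ on some $[0,t)^2$, $t\ge t_j$, such that $v(a_n,s)\in C^n_j$ for all $n\le j$ and $t_j\le s<t$. The function $u_j$ is a $j$-extension. Every $j$-extension extends to $j$-extensions on arbitrarily large squares: the rows $a_0<\dots<a_j$ are distinct, so we can fill the new entries of row $a_n$ with a fixed element of $C^n_j$, which exists by (M3), and all other new entries with $0$. The set $\mathcal E_j=\{\hat v:v\text{ is a $j$-extension}\}$ is $\Sigma_1(\emptyset)$, with the parameters $u_j$, $t_j$, $a_n$, $C^n_j$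 $(n\le j)$. By Lemma~\ref{lem:greedy}(a) choose a $j$-extension $v$ with $\hat v$ $j$-maximal in $\mathcal E_j$, and let $u_{j+1}\supseteq v$ be a $j$-extension on $[0,t_{j+1})^2$ with $t_{j+1}>a_{j+1}$.

Since $t_j>a_j>D_j$, the sequence $(t_j)$ is cofinal, and $G=\bigcup_ju_j$ is total. Let $n\le j$ and $s\ge t_j$. There is $j'\ge j$ with $t_{j'}\le s<t_{j'+1}$, and $G(a_n,s)=u_{j'+1}(a_n,s)\in C^n_{j'}\subseteq C^n_j$. This is (G2). It shows that every $u_m$ with $m>j$ is a $j$-extension, so $\hat u_m\in\mathcal E_j$. The union of the cofinal chain $(\hat u_j)$ is the graph of $G$, and Lemma~\ref{lem:greedy}(b) gives (G1). For (G3), the value $G(a_0,s)$ is $0$ for $s<t_0$ and lies in $C^0_0=[0,a_0)$ for $s\ge t_0$. If $x<a_0$, then $x\notin C^0_j$ for some $j$ by (M5), and $G(a_0,s)\ne x$ for $s\ge t_j$ by (G2).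
\end{proof}

\begin{lemma}\label{lem:notB}
If $(M,\mathcal S)\models\mathsf{RCA}_0$ and $G\in\mathcal S$, then $(M,\mathcal S)\models\neg\mathsf{B}\Sigma^0_2$.
\end{lemma}

\begin{proof}
By (G3), $\forall x<a_0\,\exists t\,\forall s\ge t\;\langle a_0,s,x\rangle\notin G$. If $\mathsf{B}\Sigma^0_2$ held, there would be $t^*$ with $G(a_0,t^*)\ne x$ for all $x<a_0$, contradicting $G(a_0,t^*)<a_0$.
\end{proof}

For $b,k\in M$ let
\[
R_{\langle b,k\rangle}=\{s:G(b,s)\in k\}=\{s:\exists x<k\,(x\in k\wedge\langle b,s,x\rangle\in G)\}.
\]
The sequence $\mathcal R=(R_i)_{i\in M}$ and the sequences $\mathcal R_n=(R_{\langle a_n,k\rangle})_{k<2^{a_n}}$ belong to $\Delta_1(M,G)$, and a set cohesive for $\mathcal R$ is cohesive for every $\mathcal R_n$. In the next lemma we list the uncountability of $\kappa_n$ as a hypothesis, because the lemma will be applied in universes where it can fail.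

\begin{lemma}\label{lem:obstruction}
Assume \textup{(M1), (M3), (M4), (G2)}, and let $n<\omega$ be such that $\kappa_n$ is uncountable. Then no unbounded $H\subseteq M$ with $(M,G\oplus H)\models\mathsf{I}\Sigma_1$ is cohesive for $\mathcal R_n$.
\end{lemma}

\begin{proof}
Suppose $H$ is such a set. Let $g(s)=G(a_n,s)$, so that $\mathcal R_n=(g^{-1}(k))_{k<2^{a_n}}$. The set $g\oplus H$ is $\Delta_1(G\oplus H)$, so $(M,g\oplus H)\models\mathsf{I}\Sigma_1$ by (I1). Lemma~\ref{lem:pigeon} gives $j^*<\omega$ such that the coded set $A=\{x<a_n:\exists s\,(s\in H\wedge s\ge D_{j^*}\wedge g(s)=x)\}$ is left unsplit by $k^n_\alpha$ for infinitely many $\alpha<\kappa_n$. For $j\ge n$ choose $s\in H$ with $s\ge\max(t_j,D_{j^*})$; then $g(s)\in A\cap C^n_j$ by (G2). Since the targets decrease, $A$ meets all of them. By (M4), all but finitely many $k^n_\alpha$ split $A$, a contradiction.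
\end{proof}

As things stand, every $\kappa_n$ is uncountable, so the lemma obstructs too much: no model $(M,\mathcal S)$ of $\mathsf{RCA}_0$ with $G\in\mathcal S$ has a cohesive set for the finite sequence $\mathcal R_0$. We now remove the obstructions one at a time.

\section{A chain of universes}\label{sec:universes}

\subsection*{Set-theoretic background}
Let $\mathsf{ZFC}^-$ be $\mathsf{ZFC}$ without the Power Set axiom, formulated with Collection and the well-ordering principle. We use the following standard facts.
\begin{enumerate}
\item[(S1)] For a regular uncountable cardinal $\theta$, the set $H(\theta)$ of sets whose transitive closure has cardinality less than $\theta$ is a transitive model of $\mathsf{ZFC}^-$. Every countable subset of $H(\theta)$ is contained in a countable elementary submodel $N$, and $N$ is isomorphic to a transitive set by a collapsing map $\pi$, which fixes the hereditarily finite sets and $\omega$.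
\item[(S2)] Let $W$ be a transitive model of $\mathsf{ZFC}^-$. A statement about elements of $W$ is \emph{absolute} if it holds in $W$ exactly when it is true. Statements whose quantifiers range over given elements of $W$ or over $\omega$ are absolute, and so are finiteness and the satisfaction relation of a structure in $W$. Subsets definable in a structure in $W$ belong to $W$.
\item[(S3)] Let $W$ be a countable transitive model of $\mathsf{ZFC}^-$ and $\mathbb P\in W$ a poset. A filter $K\subseteq\mathbb P$ is \emph{generic} over $W$ if it meets every dense subset of $\mathbb P$ that lies in $W$. Every $p\in\mathbb P$ belongs to a generic filter. For generic $K$, the extension $W[K]\supseteq W\cup\{K\}$ is a countable transitive model of $\mathsf{ZFC}^-$ whose elements are the values $\dot x^K$ of names $\dot x\in W$. Write $p\Vdash\varphi(\dot x)$ if $W[K]\models\varphi(\dot x^K)$ for all generic $K\ni p$. For each $\varphi$ this relation is definable in $W$ (definability lemma), and $W[K]\models\varphi(\dot x^K)$ if and only if $p\Vdash\varphi(\dot x)$ for some $p\in K$ (truth lemma).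
\end{enumerate}
Countability is not absolute, and the construction lives on this. The poset $\mathrm{Col}(\omega,\kappa)$ consists of the finite partial functions from $\omega$ to $\kappa$, ordered by reverse inclusion.

\begin{lemma}\label{lem:collapse}
Let $W$ be a countable transitive model of $\mathsf{ZFC}^-$, let $\kappa<\mu$ be infinite cardinals of $W$, and let $K$ be generic over $W$ for $\mathbb P=\mathrm{Col}(\omega,\kappa)$. Then in $W[K]$ the ordinal $\kappa$ is countable and $\mu$ is an uncountable cardinal.
\end{lemma}

\begin{proof}
For each $\beta<\kappa$ the conditions with $\beta$ in their range are dense, so $\bigcup K$ maps a subset of $\omega$ onto $\kappa$. Let $f=\dot f^K$ be a function from some $\nu<\mu$ to $\mu$. Let $B$ be the set of $\beta<\mu$ for which there are $p\in\mathbb P$ and $\xi<\nu$ such that $p$ forces ``$\dot f$ is a function and $\dot f(\xi)=\beta$''. Then $B\in W$ by the definability lemma, and the range of $f$ is contained in $B$ by the truth lemma. A pair $(p,\xi)$ contributes at most one $\beta$, since $p$ lies in some generic filter. In $W$ the poset $\mathbb P$ has cardinality $\kappa$, so $|B|\le\max(\kappa,|\nu|)<\mu$,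 and $B\ne\mu$. Thus $f$ is not onto $\mu$. So $\mu$ is a cardinal of $W[K]$, and it is uncountable since $\mu>\kappa\ge\omega$.
\end{proof}

The proofs of Lemma~\ref{lem:pigeon}, Propositions~\ref{prop:coh} and~\ref{prop:path} and Lemma~\ref{lem:obstruction} do not use the Power Set axiom. They involve only subsets of $M$, $\omega$ and $\kappa_n$ given by Separation, and recursions of length $\omega$ in which every choice can be made by a fixed well-ordering of $M$. These four results therefore hold inside every transitive model $W$ of $\mathsf{ZFC}^-$, with ``countable'' and ``uncountable'' understood in $W$. All other notions in their statements ($\mathsf{I}\Sigma_1$, $\Delta_1(M,X)$, unbounded, cohesive, path) are absolute by (S2).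

\subsection*{The universes}
From now on $M$ is regarded as a structure for $0,1,+,\cdot,<$ only. The \emph{data} are $M$, $G$ and the sequences $(M_n)$, $(\kappa_n)$, $(D_n)$, $(a_n)$, $(t_n)$, $(C^n_j)$, $(k^n_\alpha)$.

\begin{proposition}\label{prop:W}
There are countable transitive models $W_0\subseteq W_1\subseteq\cdots$ of $\mathsf{ZFC}^-$ and data in $W_0$, with $M$ a countable elementary extension of $\mathbb N$ and the $\kappa_n$ ordinals, such that \textup{(M1), (M3)--(M5)} and \textup{(G1)--(G3)} hold, and for every $n<\omega$,
\[
W_n\models\text{``$M_n$ is countable and $\kappa_n$ is uncountable''}.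
\]
\end{proposition}

\begin{proof}
Choose a regular uncountable $\theta$ such that the data of Sections~\ref{sec:model} and~\ref{sec:G} lie in $H(\theta)$. Let $N\prec H(\theta)$ be countable and contain the data, let $\pi:N\to W_0$ be the collapse, and replace each item of the data by its image under $\pi$, keeping its name. Since $\pi$ fixes $\omega$, sequences indexed by $\omega$ are still indexed by $\omega$; the family $(k^n_\alpha)$ is now indexed by the new $\kappa_n$, a countable ordinal. The new $M$ is an element of the countable transitive set $W_0$, so it is countable.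

The statements (M1), (M3)--(M5), (G1)--(G3), and ``$M\models\sigma$'' for a sentence $\sigma$ true in $\mathbb N$, are absolute by (S2). They hold in $H(\theta)$ for the old data, hence in $W_0$ for the new data by elementarity, hence they are true of the new data, and they hold in every transitive model of $\mathsf{ZFC}^-$ containing them. In particular $M$ satisfies all true arithmetical sentences, so $M\succ\mathbb N$, every natural number being named by a closed term. In $H(\theta)$ the $\kappa_n$ form a strictly increasing sequence of uncountable cardinals, and (M2) holds there because the witnessing injections belong to $H(\theta)$. By elementarity the same is true in $W_0$.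

Let $W_{n+1}=W_n[K_n]$ with $K_n$ generic over $W_n$ for $\mathrm{Col}(\omega,\kappa_n)$. By induction on $n$ and Lemma~\ref{lem:collapse}, all $\kappa_m$ with $m\ge n$ are uncountable cardinals of $W_n$, and $\kappa_n$ is countable in $W_{n+1}$. The injection $M_{n+1}\to\kappa_n$ in $W_0$ shows that $M_{n+1}$ is countable in $W_{n+1}$.
\end{proof}

Fix such universes and data. Lemmas~\ref{lem:notB} and~\ref{lem:obstruction} apply to the new data, since their proofs use only the properties just transferred.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
We construct sets $X_0,X_1,\ldots\subseteq M$ such that $(M,X_i)\models\mathsf{I}\Sigma_1$ and each $X_i$ belongs to some $W_n$. Put $\mathcal S_i=\Delta_1(M,X_i)$. It is countable, because $M$ is, and $\mathcal S_i\subseteq W_n$ whenever $X_i\in W_n$, by (S2). A \emph{task} in $\mathcal S_i$ is an unbounded binary tree in $\mathcal S_i$ or a sequence $(Y_k)_{k<l}$ in $\mathcal S_i$ with $l\in M$. Let $X_0=G$, which is admissible by (G1). Once $X_i$ is defined, fix a list of order type $\omega$ of the tasks in $\mathcal S_i$. Each $X_{i+1}$ will have the form $X_i\oplus Y$, so $\mathcal S_i\subseteq\mathcal S_{i+1}$.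 At step $i=\langle j,e\rangle$ we have $j\le i$, and we treat the $e$-th task in $\mathcal S_j$, which is also a task in $\mathcal S_i$.

If the task is a tree, choose $n$ with $X_i\in W_n$ and let $Y\in W_n$ be a path given by Proposition~\ref{prop:path} inside $W_n$. If the task is a sequence of length $l$, choose $n$ with $X_i\in W_n$ and $l\in M_n$. Then $[0,l)\subseteq M_n$ is countable in $W_n$, and we let $Y\in W_n$ be an unbounded cohesive set given by Proposition~\ref{prop:coh} inside $W_n$. In both cases $X_{i+1}=X_i\oplus Y$ lies in $W_n$ and $(M,X_{i+1})\models\mathsf{I}\Sigma_1$.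

Let $\mathcal S=\bigcup_i\mathcal S_i$. Any finitely many sets of $\mathcal S$ lie in one $\mathcal S_i$, and the truth of a formula without set quantifiers does not depend on the second-order part. So $\Sigma^0_1$-induction and $\Delta^0_1$-comprehension pass from the models $(M,\mathcal S_i)$, which satisfy $\mathsf{RCA}_0$ by (I1), to $(M,\mathcal S)$. Every task is treated and its solution $Y$ lies in $\mathcal S$, so $\mathsf{WKL}$ and $\mathsf{fin}\text{-}\mathsf{COH}$ hold. By Lemma~\ref{lem:notB}, $\mathsf{B}\Sigma^0_2$ fails.

The sequence $\mathcal R$ lies in $\mathcal S_0$. Suppose that an unbounded $H\in\mathcal S$ is cohesive for $\mathcal R$. Choose $n$ with $H\in W_n$. Then $H$ is cohesive for $\mathcal R_n$, and $(M,G\oplus H)\models\mathsf{I}\Sigma_1$ because $G\oplus H\in\mathcal S$. Since $\kappa_n$ is uncountable in $W_n$, this contradicts Lemma~\ref{lem:obstruction} applied inside $W_n$. So $\mathsf{COH}$ fails in $(M,\mathcal S)$.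
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:cut}]
Let $J=M_1$, $a=a_0$ and $b=2^{a_1}$. By (M1), $J$ is a cut, $a\in J$, and $b>D_1$ exceeds all elements of $J$; so $b\notin J$ and $J$ is proper. Repeat the preceding construction, but admit as tasks only unbounded binary trees and sequences of length $l\in J$. For such $l$ the interval $[0,l)\subseteq M_1$ is countable in $W_1$, so we can take $n=1$ at every step, and $\mathcal S\subseteq W_1$. As before, $(M,\mathcal S)\models\mathsf{WKL}_0+\neg\mathsf{B}\Sigma^0_2$, and (ii) holds because every task is treated. The function $g(s)=G(a_0,s)$ is in $\mathcal S_0$ and satisfies (i) by (G3). The sequence $\mathcal R_1\in\mathcal S_0$ has length $b$. Since $\kappa_1$ is uncountable in $W_1$, Lemma~\ref{lem:obstruction} inside $W_1$ shows that no unbounded $H\in\mathcal S$ is cohesive for $\mathcal R_1$, which is (iii).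
\end{proof}

\begin{remark}
The model of Theorem~\ref{thm:main} satisfies $\mathsf{C}\Sigma^0_2$ by Theorem~\ref{thm:positive}, and the universes show why. An injection $M\to[0,a)$ with $\Sigma^0_2$ graph and set parameters from $\mathcal S$ would belong to $W_n$ for all large $n$, by (S2). For $n$ with $a\in M_n$ it would make $M$ countable in $W_n$. But $\alpha\mapsto k^n_\alpha$ is a finite-to-one map from $\kappa_n$ to $M$ by the argument of Remark~\ref{rem:card}, which uses only (M3) and (M4), and $\kappa_n$ is uncountable in $W_n$.
\end{remark}

\begin{thebibliography}{9}
\bibitem{Sun} Mengzhou Sun, \emph{The finite cohesiveness principle}, arXiv:2503.18383 (2025).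
\end{thebibliography}
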